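# Simple manifolds without convex foliations

## Convex level sets, foliations, simple manifolds and balanced nets

Throughout, $(M,g)$ is a compact Riemannian manifold with smooth boundary $\partial M$ and dimension $n\ge 2$. We use $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$, so $\langle R(X,Y)Y,X\rangle=\sec(X,Y)$ for orthonormal $X,Y$. A geodesic "in $M$" is a solution of the geodesic equation with values in $M$; it may touch $\partial M$.

**Definition 1 (strictly convex level set).** Let $\rho:M\to[0,\infty)$ be smooth, and let $\Sigma_t=\rho^{-1}(t)$ be a level set on which $d\rho\ne0$. Put $\nu=-\nabla\rho/|\nabla\rho|$, the unit normal pointing toward $\{\rho<t\}$. We call $\Sigma_t$ *strictly convex* (viewed from the side $\{\rho<t\}$) if $\mathrm{II}(X,Y)=g(\nabla_X\nu,Y)$ is positive definite on $T\Sigma_t$.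

For $X\in T\Sigma_t$, differentiating the factor $1/|\nabla\rho|$ produces only a multiple of $\nabla\rho\perp X$, so $\mathrm{II}(X,X)=-\mathrm{Hess}\,\rho(X,X)/|\nabla\rho|$. If $\gamma$ is a geodesic with $\gamma'(0)=X$, then $(\rho\circ\gamma)''(0)=\mathrm{Hess}\,\rho(X,X)$. Hence
$$\Sigma_t\ \text{strictly convex}\iff (\rho\circ\gamma)''(0)<0\ \text{ for every nonconstant geodesic }\gamma\text{ tangent to }\Sigma_t\text{ at }\gamma(0). \tag{1}$$
So near the point of tangency such a geodesic lies in $\{\rho<t\}$. If $\Sigma_0=\partial M$, then $\nu$ is the outward normal on $\Sigma_0$ and this is the usual strict convexity of the boundary.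

*Example.* In a Euclidean ball of radius $R$ take $\rho(x)=R-|x|$. A line tangent to $\Sigma_t$ at $x$ with unit direction $v$ has $\rho(x+sv)=R-\sqrt{|x|^2+s^2}$, with second derivative $-1/|x|<0$ at $s=0$. Every sphere $\Sigma_t$, $0\le t<R$, is strictly convex.

**Definition 2 (foliation condition).** $M$ satisfies the *foliation condition by strictly convex hypersurfaces* if there are a smooth $\rho:M\to[0,\infty)$ and some $T>0$ such that

(i) $\Sigma_0=\partial M$;

(ii) for every $t\in[0,T)$, $d\rho\ne0$ on $\Sigma_t$ and $\Sigma_t$ is strictly convex in the sense of Definition 1;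

(iii) $M\setminus\bigcup_{t\in[0,T)}\Sigma_t$ has empty interior.

*Example.* The Euclidean ball of radius $R$, with $\rho=R^2-|x|^2$ (now smooth at $0$) and $T=R^2$: the levels are spheres, $\mathrm{Hess}\,\rho=-2\,\mathrm{Id}$, and only the center is left out.

**Definition 3 (simple manifold).** $(M,g)$ is *simple* if $\partial M$ is strictly convex and, for every $p\in M$, $\exp_p$ is a diffeomorphism from its maximal domain of definition in $T_pM$ onto $M$. Equivalently (and we use this as a known fact), $M$ is simply connected, has strictly convex boundary, and has no conjugate points.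

Recall that $\gamma(0)$ and $\gamma(L)$ are conjugate along a geodesic $\gamma$ if some $J\not\equiv0$ with $J''+R(J,\gamma')\gamma'=0$ has $J(0)=J(L)=0$.

*Example.* The closed cap of radius $a<\pi/2$ in the round unit sphere is simple. Its boundary has $\mathrm{II}=\cot a>0$. It lies in an open hemisphere, where great-circle arcs have length less than $\pi$, while Jacobi fields vanishing at $0$ and normal to the geodesic are $\sin s$ times a parallel field and first vanish again at $s=\pi$. For $a=\pi/2$ both properties fail.

**Definition 4 (balanced net).** A *balanced net* in $M$ is a finite nonempty union $N$ of nonconstant geodesic segments, called edges, with distinct endpoints, called vertices, such that at every vertex the unit tangents of the edges starting there sum to $0$.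

*Example.* On the round $S^2$, join the four vertices of an inscribed regular tetrahedron by great-circle arcs. At each vertex three arcs leave at mutual angles of $120^\circ$, and their unit tangents sum to $0$. A closed geodesic cut at three points is also a balanced net.

## Does simplicity force a convex foliation?

By a result of Ranjan and Shah [RS], compact simply connected manifolds with strictly convex boundary and no focal points satisfy the foliation condition; in particular, simple manifolds without focal points do. Conversely, the foliation condition does not imply simplicity: a tubular neighborhood of a closed geodesic in negative curvature satisfies it but has trapped geodesics. Stefanov, Uhlmann and Vasy, in "Boundary rigidity with partial data", arXiv:1306.2995 (2013), write that it would be interesting to know whether simple manifolds satisfy the condition. So we ask: can one always sweep out a simple manifold from its boundary by strictly convex hypersurfaces?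

The answer depends on the dimension.

**Theorem A.** For every $n\ge3$ there is a smooth Riemannian metric on the closed $n$-ball which is simple but does not satisfy the foliation condition. The example contains in its interior a balanced net of geodesic segments; in particular it carries no function $\phi\in C^2$ with $\mathrm{Hess}\,\phi>0$.

**Theorem B.** Every simple surface ($n=2$) satisfies the foliation condition.

**Theorem C (sharp constant).** Let $M$ be simple and a closed geodesic ball of radius $b$ about $o\in M$ (that is, the maximal domain of $\exp_o$ is the closed $b$-ball of $T_oM$), with $\sec\le\kappa$, $\kappa>0$. If $b\sqrt\kappa<\pi/2$, then $M$ satisfies the foliation condition. For $n\ge3$ the constant $\pi/2$ is optimal: for every $\varepsilon>0$ there are simple closed geodesic balls with $b\sqrt\kappa<\pi/2+\varepsilon$ violating it.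

## Geodesic spheres, up to radius $\pi/2$

The first thing to try is geodesic spheres about a point. On a spherical cap of radius $a<\pi/2$ about $o$, with $d$ the distance to $o$, the function $\rho=\cos d-\cos a$ works: the sphere of radius $d$ has $\mathrm{II}=\cot d>0$. The same idea gives half of Theorem C.

**Proof of Theorem C, sufficiency.** Define $d$ on $M$ by $d(\exp_ov)=|v|$. Since $\exp_o$ is a diffeomorphism from the closed $b$-ball, $d$ is smooth off $o$, $\partial M=\{d=b\}$, and $|\nabla d|=1$ by the Gauss lemma.

*Step: bound $\mathrm{Hess}\,d$ from below.* Let $\gamma$ be a unit-speed radial geodesic from $o$, and $J\not\equiv0$ a Jacobi field along it with $J(0)=0$, $J\perp\gamma'$. There are no conjugate points, so $J\ne0$ on $(0,b]$, and each vector of $(\nabla d)^\perp$ at $\gamma(s)$ is such a $J(s)$. As $J$ is the variation field of a variation by radial geodesics, $J'=\nabla_J\nabla d$, so $\mathrm{Hess}\,d(J,J)=\langle J',J\rangle=|J||J|'$. Moreover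
$$|J|''=\frac{|J'|^2-\langle R(J,\gamma')\gamma',J\rangle}{|J|}-\frac{\langle J,J'\rangle^2}{|J|^3}\ge-\kappa|J|$$
by Cauchy–Schwarz and $\sec\le\kappa$. Put $\mathrm{s}(x)=\sin(\sqrt\kappa x)$. Then $(|J|'\mathrm s-|J|\mathrm s')'=|J|''\mathrm s-|J|\mathrm s''\ge0$ as long as $\mathrm s\geq 0$, and the bracket tends to $0$ at $0$. Hence $|J|'/|J|\ge \mathrm s'/\mathrm s$, that is,
$$\mathrm{Hess}\,d\ \ge\ \sqrt\kappa\cot(\sqrt\kappa\,d)\,g\quad\text{on }(\nabla d)^\perp,\qquad 0<d\le b. \tag{2}$$
Since $b\sqrt\kappa<\pi/2$, the right side is positive.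

*Step: write down $\rho$.* Put $\rho=\cos(\sqrt\kappa\,d)-\cos(\sqrt\kappa\,b)$ and $T=1-\cos(\sqrt\kappa\,b)$. This is a smooth function of $d^2$, hence smooth on $M$; it is nonnegative and vanishes exactly on $\partial M$. Its levels $0\le t<T$ are the geodesic spheres $0<d\le b$. There $\nabla\rho=-\sqrt\kappa\sin(\sqrt\kappa d)\nabla d\ne0$, so $\nu=\nabla d$ and $\mathrm{II}=\mathrm{Hess}\,d>0$ on the tangent spaces. Only $\{o\}$ is left out. $\square$

The argument stops exactly at radius $\pi/(2\sqrt\kappa)$, where the right side of (2) reaches $0$. Simplicity keeps $J$ from vanishing, but it does not keep $|J|$ from decreasing. Beyond this radius the spheres about $o$ may fail to be convex. That alone disproves nothing, since a different $\rho$ might work. A counterexample needs an obstruction to all $\rho$ at once.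

## The obstruction from a balanced net

**Proposition 1.** Let $(M,g)$ be compact with boundary and let $N\subset\operatorname{int}M$ be a balanced net.

(a) There is no $\phi\in C^2(M)$ with $\mathrm{Hess}\,\phi>0$.

(b) Suppose that for some $p_0\in N$ there are $n$ geodesic segments in $M$, going from $p_0$ to points of $N$, whose initial unit vectors $U_1,\dots,U_n$ form a basis of $T_{p_0}M$. Then $M$ does not satisfy the foliation condition.

The spanning hypothesis in (b) cannot be dropped. In the tubular neighborhood of a closed geodesic quoted above, that geodesic, cut at three points, is a balanced net in the interior, and the foliation condition holds.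

*Proof of (a).* Let $p$ be a maximum point of $\phi|_N$. If $p$ is interior to an edge $c$, then $(\phi\circ c)''>0$ there, impossible at a maximum. If $p$ is a vertex with unit edge directions $u_j$, then $d\phi(u_j)\le0$ and $\sum_ju_j=0$, so every $d\phi(u_j)=0$. As $(\phi\circ c)''>0$ along an edge $c$ starting at $p$, $\phi$ increases along it from $p$, a contradiction.

*Proof of (b).* Suppose $\rho,T$ satisfy (i)–(iii) of Definition 2. Put $\mathcal K=M\setminus\bigcup_{0\le t<T}\Sigma_t=\{\rho\ge T\}$. We show that $\mathcal K$ has interior points.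

**Step 1: geodesics cannot dip below $\mathcal K$.** This step shows that $\mathcal K$ is geodesically convex. Let $c$ be a nonconstant geodesic in $M$ such that $\rho\circ c$ has a local minimum at an interior parameter $s$. Then $\rho(c(s))\ge T$. Indeed, otherwise $t=\rho(c(s))<T$ and $(\rho\circ c)'(s)=0$, so $c$ is tangent to $\Sigma_t$ and (1) gives $(\rho\circ c)''(s)<0$, impossible at a minimum. Consequently a geodesic segment in $M$ with both endpoints in $\mathcal K$ lies in $\mathcal K$: if $\rho<T$ somewhere on it, its minimum along the segment is less than $T$ and is attained at an interior parameter.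

**Step 2: $N\subset\mathcal K$.** This step uses the balancing. Let $t_0=\min_N\rho$ be attained at $p$, and suppose $t_0<T$. If $p$ is interior to an edge, Step 1 is contradicted. If $p$ is a vertex with unit edge directions $u_j$, then $d\rho(u_j)\ge0$ and $\sum_ju_j=0$, so all $d\rho(u_j)=0$. Every edge $c$ starting at $p$ is thus tangent to $\Sigma_{t_0}$ there, so $(\rho\circ c)'(0)=0$ and $(\rho\circ c)''(0)<0$ by (1). Then $\rho<t_0$ at nearby points of that edge, a contradiction.

**Step 3: a full-dimensional join inside $\mathcal K$.** This step produces an $n$-parameter family of points of $\mathcal K$. The $n$ given segments have both endpoints in $N\subset\mathcal K$, so by Step 1 they lie in $\mathcal K$. Hence $x_j(s):=\exp_{p_0}(sU_j)\in\mathcal K$ for small $s\ge0$. For small $s>0$ the closed ball of radius $s$ about $p_0$ lies in $\operatorname{int}M$ and is strongly convex: any two of its points are joined by a unique minimizing geodesic, which stays in the ball and depends continuously on its endpoints. Parametrize these geodesics on $[0,1]$. For $a\in[0,1]^n$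 let $y_1=x_1(s)$, let $y_j$ be the point at parameter $a_j$ on the geodesic from $y_{j-1}$ to $x_j(s)$ for $2\le j\le n$, and let $\Phi_s(a)$ be the point at parameter $a_1$ on the geodesic from $p_0$ to $y_n$. By Step 1 and induction all these points lie in $\mathcal K$.

**Step 4: the join is close to a Euclidean one.** This step compares $\Phi_s$ with a map we can compute. Use normal coordinates $x$ at $p_0$, identified with $T_{p_0}M=\mathbb R^n$, and put $\xi=x/s$. A geodesic as in Step 3 has length at most $2s$, so in the variable $\xi$ its velocity is bounded, and $\xi''=-s\,\Gamma(s\xi)(\xi',\xi')$ gives $|\xi''|\le C_0s$. A function on $[0,1]$ that vanishes at the endpoints and has second derivative bounded by $A$ is bounded by $A/8$. So each such geodesic differs from the affinely parametrized straight segment with the same endpoints by at most $C_0s$. In the coordinate $\xi$, $x_j(s)$ is exactly $U_j$ and $p_0$ is $0$. Let $\Phi_0$ be the same iterated join made with straight segments. A straight join does not increase the error in its first endpoint, so after at most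 $n$ joins
$$\Big|\tfrac1s\exp_{p_0}^{-1}\Phi_s(a)-\Phi_0(a)\Big|\le nC_0s\quad\text{on }[0,1]^n.$$

**Step 5: $\Phi_0$ is a diffeomorphism onto an open simplex.** This step shows that the limit has full-dimensional image. Unwinding $y_j=(1-a_j)y_{j-1}+a_jU_j$,
$$\Phi_0(a)=a_1\sum_{j=1}^n\lambda_jU_j,\qquad\lambda_1=\prod_{i\ge2}(1-a_i),\quad\lambda_j=a_j\prod_{i>j}(1-a_i)\ (j\ge2),\quad\sum_j\lambda_j=1.$$
Given positive coefficients $a_1\lambda_j$ with sum less than $1$, their sum is $a_1$. Then $\lambda_1+\dots+\lambda_j=\prod_{i>j}(1-a_i)$ shows $a_j=\lambda_j/(\lambda_1+\dots+\lambda_j)\in(0,1)$ for $j\ge2$. The inverse is smooth, so $\Phi_0$ maps $(0,1)^n$ diffeomorphically onto the open simplex with vertices $0,U_1,\dots,U_n$.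

**Step 6: $\mathcal K$ has interior points.** This step passes from $\Phi_0$ back to $\Phi_s$. Let $Q\subset(0,1)^n$ be a closed cube and $w$ the image of its center under $\Phi_0$; choose $\epsilon>0$ such that the closed ball $\bar B(w,2\epsilon)$ lies in $\Phi_0(Q)$. Take $s$ so small that $\Psi:=\frac1s\exp_{p_0}^{-1}\circ\Phi_s$ satisfies $|\Psi-\Phi_0|\le\epsilon$. For $w'\in\bar B(w,\epsilon)$ consider
$$z\mapsto z-\Psi(\Phi_0^{-1}(z))+w',\qquad z\in\bar B(w,2\epsilon).$$
It is continuous and differs from $w$ by at most $\epsilon+\epsilon$, so it maps $\bar B(w,2\epsilon)$ to itself. By Brouwer it has a fixed point, at which $\Psi(\Phi_0^{-1}(z))=w'$. So the image of $\Psi$ contains $\bar B(w,\epsilon)$, and $\mathcal K\supset\Phi_s(Q)$ has interior points. This contradicts (iii). $\square$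

So for Theorem A we need a *simple* manifold with a balanced net in its interior, and one more geodesic leaving a vertex transversally to the net.

## Why the hemisphere almost works

Take the closed unit hemisphere of $S^n$, with $r$ the distance to the pole. Its boundary is a totally geodesic unit sphere, and the edges of an inscribed regular simplex form a balanced net in it. It fails to be what we want at three points.

1. The net lies in the boundary, and the boundary is not strictly convex.
2. The boundary contains great circles, which carry conjugate points at distance $\pi$.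
3. Interior geodesics between antipodal boundary points have length $\pi$ and conjugate endpoints. In terms of a test function: $\psi=\cos r$ satisfies $\mathrm{Hess}\,\psi=-\psi g$, so along a geodesic $-(\psi\circ\gamma)''/(\psi\circ\gamma)=1$, which *equals* the curvature. No room is left for a perturbation.

The three repairs, in reverse order, are these. For 3, let the radial curvature increase slightly, $K(r)=1+\delta r^2$; then the analog of $\psi$ beats the curvature strictly in the interior. For 2, bend the boundary so that it is weakly convex with second fundamental form vanishing *exactly on the net*. Geodesics inside the boundary must then run along the net, whose edges are shorter than $\pi/\sqrt{\max K}$ and do not continue straight at vertices. For 1, attach a very thin, very negatively curved collar: it makes the new boundary strictly convex and the net interior, and negative curvature cannot create conjugate points by itself.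

The second repair is the delicate one. With $\psi(r)=\int_r^Rf$ below, the strict inequality $f'/\psi>K$ degenerates at the boundary: as $r\to R$, $f'/\psi\to K(R)$ by l'Hôpital, since $f''=-Kf$ and $\psi'=-f$. So the bending must not raise the curvature above $K(r)$ at all, and this dictates the choices of $\beta$ and $m$ below.

The dimension enters at the vertices. Two edge tangents at a vertex have inner product $-1/(n-1)$. For $n=2$ this is $-1$: the simplex is an inscribed triangle, its three arcs fill the whole circle, and the net would be a closed geodesic.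

## Profile, simplex net and bent ball

Fix $n\ge3$; $\sigma$ is the round metric of $S^{n-1}$, and points of $\mathbb R^n\setminus0$ are written $(r,x)$ with $r>0$, $x\in S^{n-1}$.

**Profile.** Fix $\delta\in(0,1/4]$ and $K(r)=1+\delta r^2$. Let $f''=-Kf$, $f(0)=0$, $f'(0)=1$; then $f$ is odd and analytic. Let $R$ be the first positive zero of $f'$, and $\psi(r)=\int_r^Rf$.

**Lemma 2.**
(a) $R$ exists, $R<\pi/2$, $f>0$ on $(0,R]$ and $f(R)<1$.
(b) $f'(r)>K(r)\psi(r)$ for $0\le r<R$.
(c) $\kappa_S:=(1-f'^2)/f^2<K(r)$ for $0<r\le R$.

*Proof.* (a) Put $W=f'\sin r-f\cos r$. Then $W(0)=0$ and $W'=(f''+f)\sin r=-\delta r^2f\sin r<0$ wherever $f>0$ and $0<r<\pi$. If $f'>0$ on $[0,\pi/2)$, then $f>0$ on $(0,\pi/2]$ and $f'(\pi/2)=W(\pi/2)<0$, contradicting $f'(\pi/2)\ge0$. So $R<\pi/2$, and $f>0$ on $(0,R]$ since $f'>0$ on $[0,R)$. Further $(f/\sin)'=W/\sin^2<0$ on $(0,R]$ and $f/\sin\to1$ at $0$, so $f<\sin\le1$.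

(b) $f'(r)=-\int_r^Rf''=\int_r^RKf>K(r)\int_r^Rf$, because $K$ is strictly increasing.

(c) $1-f'^2=-\int_0^r2f'f''=\int_0^r2Kff'<K(r)\int_0^r2ff'=K(r)f(r)^2$. $\square$

Since $f''<0$ on $(0,R]$, $f'$ decreases on $[0,R]$ and $f$ increases. Put $k^2=K(R)\le1+\pi^2/16<1.62$ and $\delta_0=\min_{[R/2,R]}(K-\kappa_S)>0$.

**Net.** Let $v_0,\dots,v_n\in S^{n-1}$ be the vertices of a regular simplex: $\sum v_i=0$ and $v_i\cdot v_j=-1/n$ for $i\ne j$. Let $\Gamma$ be the union of the minimizing great-circle arcs joining all pairs $v_i,v_j$.

**Lemma 3.**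
(a) Each edge has length $\ell=\arccos(-1/n)<2$.
(b) Two distinct edges meet only in common vertices.
(c) The unit tangents at $v_i$ are $e_{ij}=(v_j+v_i/n)/\sqrt{1-n^{-2}}$, $j\ne i$. They sum to $0$, any $n-1$ of them are a basis of $T_{v_i}S^{n-1}$, and no two are opposite.

*Proof.* (a) $\arccos(-1/n)\le\arccos(-1/3)<2$.

(b) The vectors $v_0,\dots,v_n$ span $\mathbb R^n$, so the only linear relations among them are multiples of $\sum v_i=0$. A common point of two edges is, up to scaling, $av_i+bv_j=cv_k+dv_l\ne0$ with nonnegative coefficients. If $\{i,j\}\cap\{k,l\}=\emptyset$, then $a=b=-c=-d$, so all vanish, a contradiction. If the edges share exactly one index, the relation omits some index (as $n+1\ge4$), so it is trivial, and the point is the common vertex.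

(c) $v_j+v_i/n$ is orthogonal to $v_i$ and has square norm $1-2/n^2+1/n^2$. The sum over $j\ne i$ of $v_j+v_i/n$ is $-v_i+v_i=0$. If $\sum_jc_je_{ij}=0$, we get a linear relation among the $v$'s, so all $c_j$ are equal; hence any $n-1$ of the $e_{ij}$ are independent. Finally, for $j\ne k$,
$$e_{ij}\cdot e_{ik}=\frac{-\frac1n-\frac1{n^2}}{1-\frac1{n^2}}=-\frac1{n-1}\ne-1.\qquad\square$$

**Bending function.** Let $\zeta\in C^\infty(S^{n-1})$ have zero set exactly $\Gamma$ (every closed set is the zero set of a smooth function), and $\beta=\zeta^2\ge0$. Then $d\beta=2\zeta\,d\zeta$, so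
$$d\beta=0\text{ on }\Gamma,\qquad|d\beta|_\sigma^2\le4\beta\max|d\zeta|_\sigma^2. \tag{3}$$

**Cut-off.** Let $m(r)=0$ for $r\le R/2$ and $m(r)=e^{-4/t}$ for $t=r-R/2\in(0,1)$. As $R/2<\pi/4$, this covers $r\le R+\tau$ for small $\tau$. Then $0\le m\le e^{-4}$, $m'=4t^{-2}m\ge0$, and
$$m''=8t^{-4}(2-t)m\ \ge\ 16t^{-4}m^2=m'^2, \tag{4}$$
since $2-t>1\ge2m$. Note $m'(R)>0$.

**Bent ball.** For small $\eta>0$ let, on $B=\{r\le R\}$,
$$G=dr^2+F^2\sigma,\qquad F=fe^\mu,\qquad\mu=\eta\,\beta(x)\,m(r).$$
Fix $\tau_0>0$ such that $f>0$ on $(0,R+\tau_0]$, $R/2+\tau_0<1$ and $K\le2$ on $[0,R+\tau_0]$; the same formula defines $G$ on $\{r\le R+\tau_0\}$. For $r\le R/2$ we have $G=dr^2+f^2\sigma$. In Cartesian coordinates $z=rx$, from $r\,dr=z\cdot dz$ and $r^2\sigma=|dz|^2-dr^2$,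
$$dr^2+f^2\sigma=\tfrac{f^2}{r^2}|dz|^2+\tfrac1{r^2}\Big(1-\tfrac{f^2}{r^2}\Big)(z\cdot dz)^2.$$
Here $f^2/r^2$ is even and analytic with value $1$ at $0$, so $G$ is smooth at the origin. With $C_1=\max\|\mathrm{Hess}_\sigma\beta\|$ and $C_2=4\max|d\zeta|_\sigma^2/f(R/2)^2$, fix $\eta>0$ such that
$$4\eta C_1\le\delta_0f(R/2)^2,\qquad2\eta C_2\le\delta_0. \tag{5}$$

## Bending without raising the curvature

**Curvature formulas.** Consider $dr^2+F(r,x)^2\sigma$; put $H=F_r/F$, $h_r=F^2\sigma$. Since $\mathrm{Hess}\,r=\frac12\partial_r(F^2)\sigma=HF^2\sigma$, the level sets of $r$ have shape operator $\nabla_X\partial_r=HX$. Let $X,Y$ be tangent to the level sets.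

*Radial planes.* If $Y$ commutes with $\partial_r$, then $R(Y,\partial_r)\partial_r=-\nabla_{\partial_r}(HY)=-H_rY-H\nabla_Y\partial_r=-(H_r+H^2)Y$. So for unit $Y$, $\langle R(Y,\partial_r)\partial_r,Y\rangle=K_{rad}:=-(H_r+H^2)$.

*Tangential planes.* By the Gauss equation, $\sec(X,Y)=\sec_{h_r}(X,Y)-H^2$.

*Mixed terms.* $R(X,Y)\partial_r=\nabla_X(HY)-\nabla_Y(HX)-H[X,Y]=dH(X)Y-dH(Y)X$, so for orthonormal $X,Y$ we have $|\langle R(X,Y)Y,\partial_r\rangle|=|dH(X)|$.

Every plane meets the tangent space of the level set, so it has an orthonormal basis $Y$, $Z=\cos\alpha\,\partial_r+\sin\alpha\,X$ with $X,Y$ orthonormal and tangent to the level set. Expanding $\langle R(Y,Z)Z,Y\rangle$,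
$$\sec=\cos^2\!\alpha\,K_{rad}+\sin^2\!\alpha\,\sec(X,Y)+2\sin\alpha\cos\alpha\,\langle R(X,Y)Y,\partial_r\rangle. \tag{6}$$

**Lemma 4.** On $(B,G)$ we have $\sec\le K(r)$.

*Proof.* For $r\le R/2$, $F=f$; then $K_{rad}=-f''/f=K$, $\sec(X,Y)=\kappa_S$, the mixed term vanishes, and $\sec=\cos^2\!\alpha\,K+\sin^2\!\alpha\,\kappa_S\le K$ by Lemma 2(c) (at $r=0$ by continuity). Let $r\ge R/2$. We bound the three terms of (6).

*Radial term.* $H=f'/f+\mu_r$ and $\mu_r=\eta\beta m'\ge0$, $f'\ge0$, so
$$K_{rad}=K-\mu_{rr}-2\tfrac{f'}f\mu_r-\mu_r^2\le K-\eta\beta m''.$$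

*Tangential term.* For $h_r=e^{2\mu}f^2\sigma$ the conformal change formula reads
$$e^{2\mu}\sec_{h_r}=f^{-2}-\mathrm{Hess}\,\mu(\hat X,\hat X)-\mathrm{Hess}\,\mu(\hat Y,\hat Y)+(\hat X\mu)^2+(\hat Y\mu)^2-|\nabla\mu|^2,$$
with $\hat X,\hat Y$ orthonormal and all quantities with respect to $f^2\sigma$. The last three terms sum to at most $0$. The Hessians for $f^2\sigma$ and $\sigma$ coincide ($f$ is constant on the level set), and $\hat X$ has $\sigma$-length $1/f$, so each Hessian term is at most $\eta mC_1/f^2$. As $\mu\ge0$,
$$\sec_{h_r}\le f^{-2}(1+2\eta mC_1). \tag{7}$$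
Since $H\ge f'/f\ge0$, $f\ge f(R/2)$ and $m\le1$, (5) gives $\sec(X,Y)\le\kappa_S+2\eta C_1f(R/2)^{-2}\le\kappa_S+\delta_0/2\le K-\delta_0/2$.

*Mixed term.* On vectors tangent to the level sets $dH=\eta m'\,d\beta$. By (3) and $F\ge f\ge f(R/2)$, $|dH|^2\le\eta^2m'^2|d\beta|^2_\sigma/F^2\le\eta^2m'^2\beta C_2$. Also $2|\sin\alpha\cos\alpha||dH|\le\frac{\delta_0}2\sin^2\!\alpha+\frac2{\delta_0}\cos^2\!\alpha\,|dH|^2$.

Inserting everything in (6), the terms $\pm\frac{\delta_0}2\sin^2\alpha$ cancel, and by (5) and (4)
$$\sec\le K+\cos^2\!\alpha\;\eta\beta\Big(-m''+\tfrac{2C_2\eta}{\delta_0}m'^2\Big)\le K.\qquad\square$$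

This is where $\beta=\zeta^2$ (the mixed term is bounded by $\beta$) and $m''\ge m'^2$ are needed.

**Lemma 5.** On $B$, $\psi=\psi(r)$ is smooth and $\mathrm{Hess}\,\psi\le-f'(r)\,G$.

*Proof.* $f$ is odd, so $\psi$ is an even analytic function of $r$, hence smooth. For $r>0$, $\psi'=-f$ and $\psi''=-f'$ give $\mathrm{Hess}\,\psi=-f'dr^2-fH\,F^2\sigma$, and $fH=f'+f\mu_r\ge f'$. At $r=0$ use continuity. $\square$

## Geodesics that stay in the bent ball

Here "geodesic in $B$" means a $G$-geodesic with values in $B$. We use Wirtinger's inequality $\int_0^Ly'^2\ge(\pi/L)^2\int_0^Ly^2$ on $H^1_0(0,L)$.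

**Lemma 6.**
(i) A unit-speed $G$-geodesic $[0,L]\to\partial B$ lies in $\{R\}\times(\text{one closed edge of }\Gamma)$, and $L\le f(R)\ell<\pi/k$.
(ii) If a unit-speed geodesic $\gamma:[0,L]\to B$ is not contained in $\partial B$, then $\psi\circ\gamma$ is concave, and positive on $(0,L)$.
(iii) There is no unit-speed $G$-geodesic $[0,\infty)\to B$.
(iv) For every unit-speed geodesic $\gamma:[0,L]\to B$ and every $0\ne y\in H^1_0(0,L)$, $\int_0^L\big(y'^2-K(r(\gamma))y^2\big)ds>0$.

*Proof.* (i) Write the geodesic as $(R,x(s))$. Since $r\equiv R$ and $f'(R)=0$, $0=r''=\mathrm{Hess}\,r(\gamma',\gamma')=H(R,x)=\eta\beta(x)m'(R)$. As $m'(R)>0$, $\beta(x)=0$, so $x(s)\in\Gamma$. There $F=f(R)$, so $x$ has constant $\sigma$-speed $1/f(R)$. Suppose $x(s_0)$ is a vertex for some $0<s_0<L$. As $x'(s_0)\ne0$, $x$ avoids the finitely many vertices on a punctured neighborhood of $s_0$. Just after $s_0$, and just before it, $x$ runs in a single open edge each time, since the open edges are disjoint and relatively open in $\Gamma$. So $x'(s_0)$ and $-x'(s_0)$ are both positive multiples of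 edge tangents at that vertex. By Lemma 3(c) no two edge tangents are opposite, and no tangent is its own opposite: a contradiction. So $x((0,L))$ lies in one open edge and moves monotonically, its velocity never vanishing. Hence $L/f(R)\le\ell$, so $L\le f(R)\ell<2$, while $\pi/k>\pi/\sqrt{1.62}>2$.

(ii) By Lemma 5, $(\psi\circ\gamma)''\le-f'(r(\gamma))\le0$. As $\psi$ vanishes only for $r=R$, $\psi\circ\gamma\ge0$ is not identically $0$. A nonnegative concave function that is not identically zero is positive in the interior.

(iii) By (i) such a geodesic is not contained in $\partial B$. Then $\varphi=\psi\circ\gamma\ge0$ is concave on $[0,\infty)$, hence nondecreasing, and by (ii) it is positive somewhere. So eventually $\varphi\ge c>0$, that is, $r\le r_0<R$. Then $\varphi''\le-f'(r)\le-f'(r_0)<0$ eventually, which contradicts $\varphi\ge0$.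

(iv) If $\gamma\subset\partial B$, Wirtinger and (i) give $\int y'^2\ge(\pi/L)^2\int y^2>k^2\int y^2$, and $K(r(\gamma))=k^2$. Otherwise put $\varphi=\psi\circ\gamma>0$ on $(0,L)$. Let $y\in C_c^\infty(0,L)$ and $y=\varphi v$. Then $y'^2=\varphi'^2v^2+\varphi\varphi'(v^2)'+\varphi^2v'^2$, and integrating the middle term by parts,
$$\int y'^2=\int\varphi^2v'^2-\int\frac{\varphi''}\varphi y^2\ \ge\ \int\frac{f'}\psi(r(\gamma))\,y^2.$$
For $y\in H^1_0$ take test functions $y_i\to y$ in $H^1_0$, hence uniformly; Fatou's lemma gives the same inequality. By Lemma 2(b), $f'/\psi>K$ along $\gamma|_{(0,L)}$, where $r<R$. As $y\ne0$, $\int y'^2>\int K(r(\gamma))y^2$. $\square$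

## A thin collar of large negative curvature

Let $\theta:\mathbb R\to[0,1]$ be smooth, $\theta=0$ on $(-\infty,0]$, $\theta=1$ on $[\frac12,\infty)$. For small $\tau\in(0,\tau_0)$ let $\omega_\tau(r)=\tau^{-1/2}\theta((r-R)/\tau)$, let $f_\tau$ solve $f_\tau''=-(K-\omega_\tau)f_\tau$ with $f_\tau=f$ on $[0,R]$, and put
$$M_\tau=\{r\le R+\tau\},\qquad g_\tau=dr^2+F_\tau^2\sigma,\qquad F_\tau=f_\tau e^\mu.$$
From here on $C$ denotes constants independent of $\tau$.

**Lemma 7.** For small $\tau$, on $[R,R+\tau]$,
$$|f_\tau'|\le\tfrac32f(R)\sqrt\tau,\qquad|f_\tau-f(R)|\le\tfrac32f(R)\tau^{3/2}. \tag{8}$$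
The metric $g_\tau$ is smooth on the closed $n$-ball $M_\tau$, and $\partial M_\tau$ is strictly convex. In the coordinates $z=rx$ the components of $g_\tau$ and $G$ and their first derivatives differ on $M_\tau$ by at most $C\sqrt\tau$, so
$$|\Gamma^{g_\tau}-\Gamma^G|\le C\sqrt\tau\quad\text{on }M_\tau. \tag{9}$$

*Proof.* *The estimates (8).* On $[R,R+\tau]$ we have $0<K\le2\le\tau^{-1/2}$ and $0\le\omega_\tau\le\tau^{-1/2}$, so $|K-\omega_\tau|\le\tau^{-1/2}$. Let $[R,r_1]\subset[R,R+\tau]$ be the maximal interval with $|f_\tau-f(R)|\le f(R)/2$. On it $|f_\tau''|\le\frac32f(R)\tau^{-1/2}$. Integrating from $R$, where $f_\tau'(R)=0$, gives (8) on $[R,r_1]$. For small $\tau$ the second bound is less than $f(R)/2$, so $r_1=R+\tau$.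

*The boundary.* Since $\omega_\tau=\tau^{-1/2}$ on $[R+\tau/2,R+\tau]$ and $\frac12f(R)\le f_\tau\le\frac32f(R)$,
$$f_\tau'(R+\tau)=\int_R^{R+\tau}(\omega_\tau-K)f_\tau\,dr\ \ge\ f(R)\Big(\frac{\sqrt\tau}4-3\tau\Big)>0.$$
As $f_\tau$ is smooth and positive on $(0,R+\tau]$ and $g_\tau=G$ on $B$, $g_\tau$ is smooth. With outward normal $\partial_r$ the boundary has $\mathrm{II}=(f_\tau'/f_\tau+\eta\beta m')F_\tau^2\sigma>0$.

*Closeness.* On $[R,R+\tau]$ also $|f-f(R)|+|f'|\le C\tau$, since $f'(R)=0$. So $|f_\tau-f|+|f_\tau'-f'|\le C\sqrt\tau$. Now $g_\tau-G=(f_\tau^2-f^2)e^{2\mu}\sigma$ vanishes for $r\le R$, and $\sigma$ and $\mu$ are smooth near $r=R$. The claims follow. $\square$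

The spheres about the origin fail to be convex here: just beyond $r=R$ we still have $\omega_\tau<K$, so $f_\tau''<0$ and $f_\tau'<0$, and over $\Gamma$ the sphere has $H=f_\tau'/f_\tau<0$.

**Lemma 8.** For small $\tau$, $\sec_{g_\tau}\le K(\min(r,R))+C\sqrt\tau$ on $M_\tau$.

*Proof.* For $r\le R$ this is Lemma 4. Let $r\in[R,R+\tau]$, and let $\tau$ be so small that $f_\tau\ge f(R/2)$ there; this is possible by (8), as $f(R)>f(R/2)$. We go through the three terms of (6) again. First,
$$K_{rad}=K-\omega_\tau-\mu_{rr}-2\tfrac{f_\tau'}{f_\tau}\mu_r-\mu_r^2\le K-\eta\beta m''+C\sqrt\tau .$$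
Next, (7) holds with $f_\tau$ in place of $f$. By (8), (5) and $\kappa_S(R)=f(R)^{-2}$,
$$\sec(X,Y)\le f_\tau^{-2}(1+2\eta C_1)\le\kappa_S(R)+C\sqrt\tau+\tfrac{\delta_0}2\le K(R)-\tfrac{\delta_0}2+C\sqrt\tau\le K(r)-\tfrac{\delta_0}2+C\sqrt\tau.$$
Finally, on vectors tangent to the level sets $|dH|^2\le\eta^2m'^2\beta C_2$, since $F_\tau\ge f_\tau\ge f(R/2)$. The last estimate in the proof of Lemma 4 now gives $\sec\le K(r)+C\sqrt\tau\le K(R)+C\sqrt\tau$. $\square$

## No conjugate points after gluing the collar

**Lemma 9 (compactness).** Let $\tau_j\to0$ and let $\gamma_j:[0,L_j]\to M_{\tau_j}$ be unit-speed $g_{\tau_j}$-geodesics. Then $\sup L_j<\infty$. If $L_j\to L>0$, then after passing to a subsequence $c_j(s)=\gamma_j(L_js)$ converges in $C^1([0,1])$ to $c(s)=\gamma(Ls)$, where $\gamma:[0,L]\to B$ is a unit-speed $G$-geodesic.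

*Proof.* In the coordinates $z$ the metrics $g_\tau$ are uniformly equivalent to the Euclidean one, with uniformly bounded Christoffel symbols. If $L_j\to L$, then $c_j,c_j',c_j''$ are bounded, so by Arzelà–Ascoli a subsequence converges in $C^1$ to some $c$, with values in $B$ because $r(c_j)\le R+\tau_j$. By (9), $c_j''=-\Gamma^G(c_j)(c_j',c_j')+O(\sqrt{\tau_j})$ converges uniformly. So $c\in C^2$ is a $G$-geodesic with $|c'|_G=L$. If $L_j\to\infty$ along a subsequence, apply this to $\gamma_j|_{[0,A]}$, $A=1,2,\dots$, and take a diagonal subsequence. The limit is a unit-speed $G$-geodesic $[0,\infty)\to B$, contradicting Lemma 6(iii). $\square$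

**Proposition 10.** For all small $\tau>0$, $(M_\tau,g_\tau)$ is simple.

*Proof.* $M_\tau$ is simply connected with strictly convex boundary, so we must exclude conjugate points. Suppose that for some $\tau_j\to0$ there are unit-speed geodesics $\gamma_j:[0,L_j]\to M_{\tau_j}$ and Jacobi fields $J_j\not\equiv0$ with $J_j(0)=J_j(L_j)=0$.

**Step 1: reduce to a scalar inequality.** This step replaces the fields by functions in $H^1_0$. The function $\langle J_j,\gamma_j'\rangle$ is affine and vanishes twice, so $J_j\perp\gamma_j'$. Pairing the Jacobi equation with $J_j$ and integrating by parts gives $\int_0^{L_j}(|J_j'|^2-\langle R(J_j,\gamma_j')\gamma_j',J_j\rangle)\,ds=0$. The function $|J_j|$ is Lipschitz with $\big||J_j|'\big|\le|J_j'|$ a.e. Let $Y_j(s)$ be the multiple of $|J_j|(L_js)$ with $\int_0^1Y_j^2=1$, and $c_j(s)=\gamma_j(L_js)$. By Lemma 8,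
$$\int_0^1Y_j'^2\,ds\le L_j^2\int_0^1\big(K(\min(r(c_j),R))+C\sqrt{\tau_j}\big)Y_j^2\,ds. \tag{10}$$

**Step 2: pass to the limit.** This step transports (10) to $B$. As $Y_j\in H^1_0(0,1)$, the left side is at least $\pi^2$, so $L_j\ge c>0$. By Lemma 9, after passing to a subsequence, $L_j\to L\in(0,\infty)$ and $c_j\to\gamma(L\,\cdot)$ in $C^1$, with $\gamma$ a unit-speed $G$-geodesic in $B$. By (10) the $Y_j$ are bounded in $H^1_0(0,1)$; a subsequence converges weakly in $H^1_0$ and uniformly to some $Y$ with $\int Y^2=1$. Lower semicontinuity gives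
$$\int_0^1Y'^2\le L^2\int_0^1K(r(\gamma(Ls)))\,Y^2\,ds.$$

**Step 3: contradiction.** This step undoes the rescaling. With $y(s)=Y(s/L)$ this says $\int_0^Ly'^2\le\int_0^LK(r(\gamma))y^2$ with $0\ne y\in H^1_0(0,L)$, against Lemma 6(iv). $\square$

## The net inside $M_\tau$ and the proof of Theorem A

Let $N=\{R\}\times\Gamma\subset\operatorname{int}M_\tau$, with vertices $p_i=(R,v_i)$.

**Lemma 11.** $N$ is a balanced net for $g_\tau$. At each vertex $p_i$ any $n-1$ of the $n$ edge directions form a basis of $T_{p_i}\{r=R\}$.

*Proof.* Let $c$ be a constant-speed edge. Then $\nabla_{c'}c'=\nabla^{h_R}_{c'}c'-H|c'|^2\partial_r$. On $\Gamma$, $H(R,\cdot)=f_\tau'(R)/f(R)+\eta\beta m'(R)=0$. Further $h_R=f(R)^2e^{2\eta m(R)\beta}\sigma$ with $\beta=0$ and $d\beta=0$ on $\Gamma$. So along $\Gamma$ the Levi-Civita connections of $h_R$ and $\sigma$ agree, and $h_R=f(R)^2\sigma$ there. Great-circle arcs are $\sigma$-geodesics, so $\nabla_{c'}c'=0$. The unit tangents at $p_i$ are the $e_{ij}/f(R)$, and Lemma 3(c) gives the rest. $\square$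

**Lemma 12.** For $\tau$ small, the $g_\tau$-geodesic in $M_\tau$ from $p_0$ to the midpoint $q$ of the edge $p_1p_2$ has initial direction $d$ with $dr(d)<0$.

*Proof.* The geodesic exists since $M_\tau$ is simple. Suppose the claim fails for some $\tau_j\to0$. By Lemma 9 the lengths are bounded; they are bounded below because the coordinate distance from $p_0$ to $q$ is fixed. So a subsequence converges in $C^1$ to a $G$-geodesic $\gamma:[0,L]\to B$ from $p_0$ to $q$, which we take of unit speed, with $dr(\gamma'(0))\ge0$. By Lemma 3(b), $q$ lies on no edge other than $p_1p_2$, and $p_0$ is not on that edge; hence $\gamma\not\subset\partial B$ by Lemma 6(i). By Lemma 6(ii), $\varphi=\psi\circ\gamma$ is concave, vanishes at both ends and is positive inside, so $\varphi'(0)\ge\varphi(s)/s>0$ for $0<s<L$. But $\varphi'(0)=\psi'(R)\,dr(\gamma'(0))=-f(R)\,dr(\gamma'(0))$. So $dr(\gamma'(0))<0$, a contradiction. $\square$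

**Proof of Theorem A.** Fix $\tau$ as in Proposition 10 and Lemma 12, and let $(M,g)=(M_\tau,g_\tau)$: a smooth metric on the closed $n$-ball, simple by Proposition 10. By Lemma 11, $N\subset\operatorname{int}M$ is a balanced net, so by Proposition 1(a) there is no $\phi\in C^2(M)$ with $\mathrm{Hess}\,\phi>0$. At $p_0$ take $n-1$ edges, with independent directions $U_1,\dots,U_{n-1}$ tangent to $\{r=R\}$, and the geodesic to $q$ with $U_n=d$, which is transversal to $\{r=R\}$ by Lemma 12. These are $n$ geodesic segments from $p_0$ to points of $N$ whose directions form a basis of $T_{p_0}M$. By Proposition 1(b), $M$ does not satisfy the foliation condition. $\blacksquare$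

**Proof of Theorem C, optimality.** In $M_\tau$ the radial lines are unit-speed geodesics, and $g_\tau$ is Euclidean at $0$ in the coordinates $z$. So $\exp_0$ is the identity in these coordinates, and $M_\tau$ is the closed geodesic ball of radius $b=R+\tau<\frac\pi2+\tau$ about the origin. By Lemma 8, $\sec\le\kappa:=1+\delta\pi^2/4+C\sqrt\tau$, with $C$ depending on $\delta,\eta$ but not on $\tau$. Choosing first $\delta$, then $\eta$, then $\tau$ small makes $b\sqrt\kappa<\frac\pi2+\varepsilon$. As shown, $M_\tau$ is simple and violates the foliation condition. $\blacksquare$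

## Simple surfaces and curve shortening

Now let $(M,g)$ be a simple surface; $M$ is a disc. In dimension $2$ the boundary itself can be flowed inward through convex curves. The input is the following theorem of M. Grayson (*Shortening embedded curves*, Ann. of Math. 129 (1989)). A surface is *convex at infinity* if the convex hull of every compact set is compact; the Euclidean plane is an example.

**Grayson's theorem.** On a Riemannian surface convex at infinity, the curve shortening flow $C_t$ of a smooth embedded closed curve is smooth and embedded on a maximal interval $[0,t_\infty)$. If $t_\infty<\infty$, $C_t$ converges to a point. If $t_\infty=\infty$, the curvature of $C_t$ converges to $0$ in $C^\infty$.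

*Example.* A Euclidean circle of radius $a$ keeps its center and has radius $\sqrt{a^2-2t}$, as $\frac{d}{dt}\sqrt{a^2-2t}=-1/\sqrt{a^2-2t}$; it shrinks to a point at $t_\infty=a^2/2$.

**Proof of Theorem B.**

**Step 1: extend $M$ to a plane convex at infinity.** This step makes Grayson's theorem applicable. Near $\partial M$ use Fermi coordinates $g=dr^2+A(r,\theta)^2d\theta^2$, $r\in(-\varepsilon,0]$, $\theta\in S^1$, where $-r$ is the distance to $\partial M$. Strict convexity means $A_r>0$ at $r=0$. Extend $A$ smoothly to $\tilde A$ on $(-\varepsilon,2\varepsilon']$, with $\varepsilon'$ so small that $\tilde A,\tilde A_r>0$ on $[0,2\varepsilon']$. Choose a smooth $\chi:[0,\infty)\to[0,1]$ with $\chi=1$ for $r\le\varepsilon'$ and $\chi=0$ for $r\ge2\varepsilon'$, and for $r\ge0$ put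
$$A(r,\theta)=A(0,\theta)+\int_0^r\big(\chi\tilde A_r+(1-\chi)\big)dr'.$$
This is smooth, coincides with $\tilde A$ for $0\le r\le\varepsilon'$, and has $A>0$, $A_r>0$ for $r\ge0$. We get a complete Riemannian plane $\hat M\supset M$. For $c\ge0$ the compact disc $M\cup\{r\le c\}$ is convex: along a geodesic with endpoints in it, at an interior maximum of $r$ with value greater than $c$ the geodesic is tangent to a level set of $r$ and $r''=\frac{A_r}A|\gamma'|^2>0$, a contradiction. Every compact set lies in such a disc, so $\hat M$ is convex at infinity.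

**Step 2: the curves stay strictly convex.** This step gives the sign of the second fundamental form. Let $X:S^1\times[0,t_\infty)\to\hat M$ be the flow of $C_0=\partial M$, $X_t=k\mathbf n$ with $\mathbf n$ the inward normal. The curvature satisfies $k_t=k_{ss}+k^3+\mathsf Kk$, where $\mathsf K$ is the Gauss curvature. Let $t_1<t_\infty$, and let $|\mathsf K|\le\Lambda$ along the flow on $[0,t_1]$. Then $u=e^{\Lambda t}k$ satisfies $u_t=u_{ss}+(k^2+\mathsf K+\Lambda)u$ with nonnegative bracket. Let $c=\min k(\cdot,0)>0$ and let $\epsilon>0$ satisfy $\epsilon(1+t_1)<c$. If $u>c-\epsilon(1+t)$ failed on $[0,t_1]$, then at the first time of equality, at a minimum point of $u$, we would have $u>0$, $u_{ss}\ge0$, hence $u_t\ge0$; but $u_t\le-\epsilon$ there, a contradiction. Letting $\epsilon\to0$, $u\ge c$. So $k>0$ for all $t$, and $X$ is a local diffeomorphism up to $t=0$.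

**Step 3: the curves are nested.** This step makes $X$ injective. Let $D_t$ be the disc bounded by $C_t$. Fix $t_1<t_\infty$. By compactness there is $\alpha>0$ such that for every $s\in[0,t_1]$ the map $(\theta,h)\mapsto\exp_{X(\theta,s)}(h\,\mathbf n)$ is a diffeomorphism from $S^1\times(-\alpha,\alpha)$ onto a neighborhood of $C_s$, with $h>0$ corresponding to $\operatorname{int}D_s$. In these coordinates the $h$-component of $X(\theta,t)$ is $0$ at $t=s$ with $t$-derivative $k(\theta,s)$, which is bounded below by a positive constant. So by uniform continuity there is $\epsilon>0$ such that this component is positive whenever $s<t\le t_1$ and $t-s<\epsilon$. Thus $C_t\subset\operatorname{int}D_s$. The set $\hat M\setminus\operatorname{int}D_s$ is connected, unbounded and disjoint from $C_t$, so it lies outside $C_t$; hence $D_t\subset\operatorname{int}D_s$. Chaining, $D_t\subset\operatorname{int}D_s$ for all $s<t$. So $X$ is injective with values in $D_0=M$.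

**Step 4: $t_\infty<\infty$.** This step is where simplicity enters. Suppose $t_\infty=\infty$. The length $\mathcal L$ of $C_t$ satisfies $\frac{d\mathcal L}{dt}=-\int k^2\le0$, and $k\to0$ uniformly, so $\int_{C_t}k\to0$; by Gauss–Bonnet $\int_{D_t}\mathsf K\to2\pi$. If the lengths tended to $0$, then $C_t$, and hence $D_t$, would lie in small geodesic discs of $\hat M$, and the areas of $D_t$ would tend to $0$, a contradiction as $\mathsf K$ is bounded on $M$. So the lengths decrease to a positive limit. Parametrized on $\mathbb R/\mathbb Z$ with constant speed $\mathcal L$, the curves satisfy $|\nabla_{c'}c'|=\mathcal L^2k\to0$. By Arzelà–Ascoli they subconverge in $C^1$ to a closed geodesic $c$ of positive length in $M$. Then $\exp_{c(0)}$ takes the value $c(0)$ both at $0$ and at a nonzero vector, contradicting injectivity.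

**Step 5: polar-type coordinates by the flow.** This step turns the flow into a function. By Step 4, $C_t\to p$ for some point $p$. Then $D_t$ lies in small geodesic discs about $p$ for $t$ near $t_\infty$. Since $C_{t'}\subset D_t$ for $t'>t$, also $p\in D_t$ for all $t$, and then $p\in D_{t'}\subset\operatorname{int}D_t$ for $t'>t$. In particular $p\in\operatorname{int}M$ and $p\notin C_t$. The map $X:S^1\times[0,t_\infty)\to M\setminus\{p\}$ is proper: a compact subset of $M\setminus\{p\}$ misses a neighborhood of $p$, hence misses $C_t$ for $t$ near $t_\infty$. It is an injective local diffeomorphism of surfaces with boundary which maps boundary to boundary and, by Step 3, interior to interior. So its image is open and closed in the connected space $M\setminus\{p\}$, and $X$ is a diffeomorphism. Let $u:M\setminus\{p\}\to[0,t_\infty)$ now denote the time function; it is smooth with $du\ne0$, and $\{u=s\}=C_s$.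

**Step 6: smooth at $p$.** This step reparametrizes $u$ so that it extends smoothly. Let $0<t_1<t_2<\cdots\uparrow t_\infty$. Choose smooth $\theta_j\ge0$ on $[0,t_\infty)$ with $\theta_1>0$ exactly on $[0,t_2)$ and $\theta_j>0$ exactly on $(t_{j-1},t_{j+1})$ for $j\ge2$; thus $\sum_j\theta_j>0$. Put $w_j(t)=\int_t^{t_\infty}\theta_j$. It vanishes for $t\ge t_{j+1}$, so $w_j\circ u$, extended by $0$ at $p$, vanishes near $p$ and is smooth on $M$. Choose $0<c_j\le2^{-j}/(1+\|w_j\circ u\|_{C^j(M)})$ and put
$$\rho=T-\sum_jc_j\,w_j\circ u,\qquad T=\sum_jc_jw_j(0)>0.$$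
For each $i$ the terms with $j\ge i$ have $C^i$-norm at most $2^{-j}$, so the series converges in every $C^i$ and $\rho$ is smooth. Off $p$, $\rho$ is a strictly increasing function of $u$ with $d\rho=\sum_jc_j\theta_j(u)\,du\ne0$. Moreover $\rho=0$ exactly on $\partial M$, $\rho(p)=T$, and by continuity $\rho\to T$ as $u\to t_\infty$. So the level sets $\Sigma_t$, $0\le t<T$, are exactly the curves $C_s$, $0\le s<t_\infty$. There $\nabla\rho$ points inward, so $\nu=-\mathbf n$, and for the unit tangent $\mathbf t$,
$$\mathrm{II}(\mathbf t,\mathbf t)=g(\nabla_{\mathbf t}\nu,\mathbf t)=-g(\nu,\nabla_{\mathbf t}\mathbf t)=g(\mathbf n,k\mathbf n)=k>0.$$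
Finally $M\setminus\bigcup_{t<T}\Sigma_t=\{p\}$ has empty interior. So (i)–(iii) hold. $\blacksquare$

In this foliation $\mathcal K=\{p\}$. Step 2 in the proof of Proposition 1(b) would place any balanced net in the interior of $M$ inside the single point $p$, which is impossible. So the interior of a simple surface contains no balanced net at all, in contrast to the balls $M_\tau$ of dimension $n\ge3$.
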